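# A domain of index one whose mixed Hessian cannot vanish on a Levi-flat circle

## 1. Levi-flat sets that are finite

Let $\Omega\subset\mathbb C^2$ be a bounded domain with smooth boundary. A *defining function* is a smooth real function $r$ on $\overline\Omega$ and near $\partial\Omega$, negative in $\Omega$, zero on $\partial\Omega$, with $dr\neq0$ on $\partial\Omega$. If $r,\rho$ are two of them, then $\rho/r$ is smooth and positive near $\partial\Omega$, so $\rho=re^{\psi}$ there with $\psi$ smooth and real. For $(1,0)$ vectors $X,Y$ write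
$$H_f(X,Y)=\sum_{j,k=1}^2 f_{j\bar k}X_j\overline{Y_k},\qquad |X|^2=\sum_j|X_j|^2 ,$$
where subscripts on $f$ are derivatives in $z_j$ and $\bar z_k$. Under holomorphic changes of coordinates $H_f$ transforms as a tensor. For a defining function $r$ put, near $\partial\Omega$,
$$L=r_{2}\,\partial_{z_1}-r_{1}\,\partial_{z_2},\qquad N=\overline{r_{1}}\,\partial_{z_1}+\overline{r_{2}}\,\partial_{z_2}.$$
Then $Lr\equiv 0$ and $Nr=|\partial r|^2:=|r_1|^2+|r_2|^2$, so on $\partial\Omega$ the field $L$ spans the complex tangent line, and $L,N$ is a frame near $\partial\Omega$, with $|L|=|N|=|\partial r|$.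

A textbook fact: $\Omega$ is pseudoconvex if and only if the Levi form $H_r(L,L)$ is $\ge0$ on $\partial\Omega$. We assume this from now on. The *Levi-flat set* $\Sigma$ is the compact set of boundary points where $H_r(L,L)=0$. We write KLP for the condition

$$\text{(KLP)}\qquad\text{there is a smooth defining function } \rho \text{ with } \mathrm{Hess}_\rho(L,N):=H_\rho(L,N)=0 \text{ on } \Sigma .$$

The normalization of $L,N$ is irrelevant: $H_\rho(aL,cN+dL)=a\bar c\,H_\rho(L,N)+a\bar d\,H_\rho(L,L)$, and the last term vanishes on $\Sigma$.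

**Definition.** A number $0<\eta<1$ is a *Diederich–Fornæss exponent* if some smooth defining function $\rho$ makes $-(-\rho)^\eta$ plurisubharmonic on $\Omega$. The *index* of $\Omega$ is the supremum of the exponents, over all smooth $\rho$; it lies in $(0,1]$.

Differentiating twice,
$$\partial\bar\partial\big(-(-\rho)^\eta\big)=\eta(-\rho)^{\eta-1}\Big(\partial\bar\partial\rho+\frac{1-\eta}{-\rho}\,\partial\rho\wedge\bar\partial\rho\Big),$$
so $\eta$ is an exponent with function $\rho$ if and only if
$$H_\rho(X,X)+\frac{1-\eta}{-\rho}\,|X\rho|^2\ \ge 0\quad\text{in }\Omega\text{ for all }X. \tag{1}$$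
If $\rho$ itself is plurisubharmonic on $\Omega$, every $\eta<1$ is an exponent and the index is $1$.

**Example 1.** Let $r=|z|^4+|w|^2-1$. Here $L=\bar w\,\partial_z-2|z|^2\bar z\,\partial_w$, and on the boundary $H_r(L,L)=4|z|^2|w|^2+4|z|^6=4|z|^2(|w|^2+|z|^4)=4|z|^2$. So $\Sigma$ is the circle $\{z=0,|w|=1\}$. On it $r_{z\bar z}=r_{z\bar w}=0$ and $L=\bar w\,\partial_z$, so $H_r(L,N)=0$ and KLP holds. As $r$ is plurisubharmonic, the index is $1$.

How does $H_\rho(L,N)$ depend on $\rho$? Fix $r$, with its $L$ and $N$, and put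
$$\alpha=\frac{H_r(L,N)}{|\partial r|^2}.$$
Let $\rho=hr$, $h=e^\psi$. On $\partial\Omega$ we have $\rho_{j\bar k}=hr_{j\bar k}+h_jr_{\bar k}+r_jh_{\bar k}$, and $Lr=0$, so
$$H_\rho(L,N)=e^{\psi}|\partial r|^2\,(\alpha+L\psi)\quad\text{on }\partial\Omega. \tag{2}$$
Hence KLP says precisely: *there is a smooth real $\psi$ near $\Sigma$ with $L\psi=-\alpha$ on $\Sigma$.* (A $\psi$ given near $\Sigma$ is multiplied by a cutoff equal to $1$ near $\Sigma$; then $re^\psi$ is a defining function.) The catch is that $\psi$ is real while $\alpha$ is complex.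

**Proposition 1.** If $\Sigma$ is finite, KLP holds.

**Proof.** At $p\in\Sigma$ let $x=2\mathrm{Re}\,L=L+\bar L$, and let $J$ be multiplication by $i$ on real vectors, so $Jx=i(L-\bar L)$ and $L=\frac12(x-iJx)$. Thus $L\psi=\frac12\big(d\psi(x)-i\,d\psi(Jx)\big)$. Since $L\ne0$, the vectors $x,Jx$ are linearly independent over $\mathbb R$, so there is a real-linear $\psi_p$ with $d\psi_p(x)=-2\mathrm{Re}\,\alpha(p)$ and $d\psi_p(Jx)=2\,\mathrm{Im}\,\alpha(p)$, i.e. $L\psi_p(p)=-\alpha(p)$. Glue the finitely many $\psi_p$ with cutoffs having disjoint supports. $\square$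

**Example 2.** Let $r=|w|^2+2\mathrm{Re}\,w+|z|^4+|zw|^2$, so $\{r<0\}$ is $|w+1|^2+|z|^4+|zw|^2<1$, which is bounded. It is connected: over each $z$ it is a disc centered at $w=-1/(1+|z|^2)$, nonempty exactly when $|z|^4(1+|z|^2)<1$. If $dr=0$, then $z(2|z|^2+|w|^2)=0$ gives $z=0$, and $w+1+|z|^2w=0$ gives $w=-1$, where $r=-1$; so the boundary is smooth. Further $H_r(X,X)=|X_2|^2+4|z|^2|X_1|^2+|wX_1+zX_2|^2$, which for $X\ne0$ vanishes only if $X_2=0$ and $z=w=0$. At the origin $\partial_z$ is tangent and null, so $\Sigma=\{0\}$, and $\alpha(0)=r_{z\bar w}(0)=0$. The equally good defining function $e^{2\mathrm{Re}\,z}r$ has $\alpha(0)=1$ by (2), and $\psi=-2\mathrm{Re}\,z$ repairs it.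

KLP matters because of the theorem of Krantz, Liu and Peloso: *KLP implies that the index is $1$.* It extends a theorem of Fornæss–Herbig (Gallagher), that a defining function plurisubharmonic on the boundary forces index $1$, whose converse fails by an example of Behrens. Proposition 1 shows that for finite $\Sigma$ KLP and index $1$ both always hold, so the converse of the Krantz–Liu–Peloso theorem holds trivially. What changes for a larger $\Sigma$? At one point the first derivatives of $\psi$ are at our disposal. On a larger set, derivatives of $\psi$ *along* the set are tied together by $\psi$ being one function. The problem, taken from Bingyuan Liu, "The intrinsic geometry on bounded pseudoconvex domains", arXiv:1610.06530 (2016), is: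

*If $\Omega\subset\mathbb C^2$ is bounded, pseudoconvex, with smooth boundary and index $1$, must KLP hold?*

The answer is no, and a circle is enough.

**Theorem 1.** For $b>0$ let
$$\Omega_b=\Big\{(z,w)\in\mathbb C^*\times\mathbb C:\ \big|w+e^{ib\log|z|^2}\big|^2<1-(\log|z|^2)^4\Big\}.$$
This is a bounded pseudoconvex domain with real-analytic boundary. Its Levi-flat set is $\gamma=\{|z|=1,\ w=0\}$, it has type $4$ along $\gamma$, and its Diederich–Fornæss index is $1$. But every smooth defining function $\rho$ satisfies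
$$\max_\gamma\frac{|\mathrm{Hess}_\rho(L,N)|}{|\partial\rho|^3}\ \ge\ b\qquad(L,N\text{ formed from }\rho),$$
and the bound $b$ is attained. In particular $\mathrm{Hess}_\rho(L,N)=0$ on $\gamma$ is impossible, even approximately.

Here *type* means the largest order of contact with $\partial\Omega$ of a regular holomorphic curve through the point. The normalized obstruction $b$ can be as large as we like.

## 2. The equation $L\psi=-\alpha$ on curves and surfaces

For $V=cL$ with $c\in\mathbb C$ set $\alpha(V)=c\,\alpha$, and for the real vector $v=2\mathrm{Re}\,V$ set $\hat\alpha(v)=2\mathrm{Re}\,\alpha(V)$. So $\hat\alpha$ is a real linear form on the complex tangent line at each boundary point. For a defining function $\rho$ and complex tangential $V$ this is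
$$\alpha_\rho(V)=H_\rho(V,N)/\overline{N\rho},$$
and at points of $\Sigma$ any vector $N'=cN+dV$ with $c\neq0$ may replace $N$, since $H_\rho(V,V)=0$ and $V\rho=0$. Dividing (2) by $\overline{N\rho}=e^\psi|\partial r|^2$ gives $\alpha_{re^\psi}(V)=\alpha_r(V)+V\psi$, so
$$\hat\alpha_{re^\psi}(v)=\hat\alpha_r(v)+d\psi(v). \tag{3}$$
Integrals of $\hat\alpha$ over closed curves in $\Sigma$ that are everywhere complex tangential are therefore independent of the defining function. Also,
$$L\psi=-\alpha \ \text{ at a point}\iff d\psi(v)=-\hat\alpha(v)\ \text{ for all complex tangential real } v\ \text{there}, \tag{4}$$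
because $d\psi(2\mathrm{Re}(aL))=2\mathrm{Re}(aL\psi)$ for every $a\in\mathbb C$.

Consider Levi-flat sets that are finite disjoint unions of components of four kinds: (p) a point; (a) a smooth embedded compact arc; (c) a smooth embedded closed curve; (s) a compact connected smooth embedded surface with boundary, all of whose tangent planes are complex lines. In case (s) the tangent plane of $S$ lies in $T\partial\Omega$ and is a complex line, hence is spanned by $L$; so $\hat\alpha$ is a smooth 1-form on $S$, up to $\partial S$.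

**Proposition 2.** For $\Sigma$ of this class, KLP holds if and only if $\hat\alpha$ is exact on every component of kind (s) and $\oint_c\hat\alpha=0$ for every component $c$ of kind (c) that is everywhere complex tangential.

**Proof.** The components are compact and disjoint, so we solve $L\psi=-\alpha$ near each one and glue with cutoffs. Kind (p) is Proposition 1.

**Surfaces.** By (4) the equation on $S$ is $d\psi|_S=-\hat\alpha$. So $\hat\alpha$ must be exact; and if $-\hat\alpha=d\psi_0$ with $\psi_0\in C^\infty(S)$, extend $\psi_0$ smoothly to a neighborhood of $S$ in $\mathbb C^2$.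

**What a curve requires.** Let $\gamma(t)$ be a regular parametrization of a component of kind (a) or (c). Let $\nu$ be the outward unit normal and $T=J\nu$; this is tangent to $\partial\Omega$ and transverse to the complex tangent line. Write $\gamma'=2\mathrm{Re}(cL)+\mathsf sT$ with smooth $c(t)\in\mathbb C$, $\mathsf s(t)\in\mathbb R$. If $L\psi=-\alpha$ on $\gamma$, then
$$(\psi\circ\gamma)'=-2\mathrm{Re}(c\alpha)+\mathsf s\,T\psi. \tag{5}$$

**What a curve allows.** Conversely, suppose smooth functions $p,\tau$ on the parameter space satisfy $p'=-2\mathrm{Re}(c\alpha)+\mathsf s\tau$. Let $\ell_t$ be the real-linear functional on $\mathbb R^4$ with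
$$\ell_t(2\mathrm{Re}(aL))=-2\mathrm{Re}(a\alpha)\ (a\in\mathbb C),\qquad \ell_t(T)=\tau,\qquad \ell_t(\nu)=0 .$$
Then $\ell_t(\gamma')=p'$. For an arc, extend $\gamma,p,\ell_t$ smoothly a little past the endpoints. In a tubular neighborhood of $\gamma$ define $\psi(\gamma(t)+n)=p(t)+\ell_t(n)$ for $n\perp\gamma'(t)$. This is smooth. At $\gamma(t)$ its differential equals $\ell_t$ on normal vectors, and $p'=\ell_t(\gamma')$ on $\gamma'$. So $d\psi=\ell_t$ there, and $L\psi=-\alpha$ on $\gamma$ by (4).

**Conclusion for curves.** On an arc take $\tau=0$ and integrate to get $p$: always solvable. On a closed curve, by (5) and its converse, solvability is equivalent to the existence of a smooth $\tau$ with $\oint\mathsf s\tau\,dt=\oint 2\mathrm{Re}(c\alpha)\,dt$. If $\mathsf s\not\equiv0$, a constant multiple of $\mathsf s$ is such a $\tau$. If $\mathsf s\equiv0$, the curve is everywhere complex tangential and the condition is $0=\oint2\mathrm{Re}(c\alpha)\,dt=\oint\hat\alpha$. $\square$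

The circle of Example 1 is transverse to $L$ at every point, so it imposes nothing. To violate KLP within this class we need a closed curve running inside the complex tangent directions, with a nonzero period of $\hat\alpha$.

## 3. Twisted domains with period $-4\pi b$

Let $\lambda:\mathbb R\to[0,\infty)$ be smooth and convex, with $\lambda(0)=0$ and $\lambda(\theta)\to\infty$ as $|\theta|\to\infty$. Put $\theta=\log|z|^2$ and
$$r=|w+e^{ib\theta}|^2-1+\lambda(\theta)=|w|^2+2\mathrm{Re}(we^{-ib\theta})+\lambda(\theta),\qquad \Omega_{b,\lambda}=\{r<0\}\subset\mathbb C^*\times\mathbb C .$$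
With $\lambda(\theta)=\theta^4$ this is $\Omega_b$.

**Proposition 3.** $\Omega_{b,\lambda}$ is a bounded pseudoconvex domain with smooth boundary $\{r=0\}$, and its Levi-flat set is $\Sigma=\{w=0,\ \lambda(\theta)=0=\lambda''(\theta)\}$. On $\Sigma$ one has $\alpha(\partial_z)=ib/z$.

**Proof.** **Bounded and smooth.** On $\{r\le0\}$ we have $\lambda(\theta)\le1$, so $\theta$ stays in a compact interval, and $|w|\le2$; so $\{r\le0\}$ is a compact subset of $\mathbb C^*\times\mathbb C$. The domain is a union of discs centered at $-e^{ib\theta}$ over the connected annulus $\{\lambda(\theta)<1\}$, hence connected. On $\{r=0\}$, if $r_{\bar w}=w+e^{ib\theta}\neq0$ then $dr\ne0$. Otherwise $\lambda(\theta)=1$ and the square contributes nothing to $dr$, so $dr=\lambda'(\theta)\,d\theta\neq0$, since a critical point of the convex $\lambda$ is a minimum, where $\lambda=0$.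

**Pseudoconvex.** We untwist on a covering. The map $(\zeta,\omega)\mapsto(z,w)=(e^{\zeta},\omega e^{2ib\zeta})$ is locally biholomorphic onto $\mathbb C^*\times\mathbb C$. With $\zeta=s+it$: $\theta=2s$, $|w|^2=|\omega|^2e^{-4bt}$ and $we^{-ib\theta}=\omega e^{-2bt}$. So
$$r':=e^{2bt}r=2\mathrm{Re}\,\omega+|\omega e^{ib\zeta}|^2+\lambda(2s)e^{2bt},$$
which locally defines the same boundary. Since $\frac14(\partial_s^2+\partial_t^2)[\lambda(2s)e^{2bt}]=(\lambda''(2s)+b^2\lambda(2s))e^{2bt}$, for $X=X_1\partial_\zeta+X_2\partial_\omega$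
$$H_{r'}(X,X)=e^{-2bt}|X_2+ib\omega X_1|^2+e^{2bt}\big(\lambda''(2s)+b^2\lambda(2s)\big)|X_1|^2\ \ge0 . \tag{6}$$
So the Levi form is $\ge0$.

**Levi-flat set.** Let $X\neq0$ be complex tangential at a boundary point with $H_{r'}(X,X)=0$. By (6), $X_2=-ib\omega X_1$; so $X_1\ne0$ and $\lambda(2s)=\lambda''(2s)=0$. As $\lambda$ is minimal there, also $\lambda'(2s)=0$. Hence $r'_\zeta=ib|\omega|^2e^{-2bt}$ and $r'_\omega=1+\bar\omega e^{-2bt}$, and tangency reads
$$0=X_1\big[ib|\omega|^2e^{-2bt}-ib\omega(1+\bar\omega e^{-2bt})\big]=-ib\omega X_1 ,$$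
so $\omega=0$, i.e. $w=0$. Conversely, where $\omega=0$ and $\lambda(2s)=\lambda''(2s)=0$, we have $r'=0$, $r'_\zeta=0$, and $X=\partial_\zeta$ is tangent and null.

**The form.** On $\Sigma$, $w=0$ and $\lambda'=0$ give $r_z=0$ and $r_w=e^{-ib\theta}$. As $r_{\bar w}=w+e^{ib\theta}$ and $\theta_z=1/z$, $r_{z\bar w}=\frac{ib}{z}e^{ib\theta}$. Therefore $\alpha(\partial_z)=H_r(\partial_z,\partial_w)/\overline{r_w}=ib/z$. $\square$

Along a circle $|z|=R$ in $\Sigma$, parametrized by $\gamma(t)=(Re^{it},0)$, we have $\gamma'=2\mathrm{Re}(iRe^{it}\partial_z)$. This is complex tangential, and $\alpha(iRe^{it}\partial_z)=iRe^{it}\cdot ib/(Re^{it})=-b$. So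
$$\oint\hat\alpha=-4\pi b\neq0. \tag{7}$$
By (3) and (4), KLP fails as soon as $\Sigma$ contains a circle $|z|=R,\ w=0$. For $\Omega_b$ we can be quantitative.

**Proposition 4.** For $\Omega_b$, every smooth defining function satisfies the lower bound of Theorem 1, with equality for $\rho=r$.

**Proof.** Let $\rho=hr$ with $h>0$. On $\gamma=\{|z|=1,w=0\}$ we have $\theta=0$, so $r_z=0$, $r_w=1$, $\partial\rho=h\,\partial r$. Hence $L_\rho=h\partial_z$, $N_\rho=h\partial_w$, $|\partial\rho|=h$, and
$$\mathrm{Hess}_\rho(L_\rho,N_\rho)=h^2(h\,r_{z\bar w}+h_zr_{\bar w})=h^3\Big(\frac{ib}{z}+\partial_z\log h\Big).$$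
With $z=Re^{it}$, $z\partial_z=\frac12(R\partial_R-i\partial_t)$. So on $\gamma$
$$\mathrm{Im}\Big[z\Big(\frac{ib}z+\partial_z\log h\Big)\Big]=b-\tfrac12\partial_t\log h .$$
Since $t\mapsto\log h(e^{it},0)$ is $2\pi$-periodic, the average over $t\in[0,2\pi]$ of the right side is $b$. As $|z|=1$, the maximum over $\gamma$ of $|\frac{ib}z+\partial_z\log h|=|\mathrm{Hess}_\rho|/|\partial\rho|^3$ is at least $b$. For $h=1$ it equals $|ib/z|=b$ everywhere on $\gamma$. $\square$

What remains is the index, and there the choice of $\lambda$ is decisive. The most robust-looking choice is a fat Levi-flat set: take $\lambda$ zero exactly on $[-a_0,a_0]$, for example with $\lambda''=0$ there and $\lambda''=e^{-1/(|\theta|-a_0)}$ outside. Then $\Sigma$ is a closed annulus $\{w=0,|\theta|\le a_0\}$ of period $-4\pi b$ and KLP fails. Is the index $1$?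

## 4. An annulus in the boundary with nonzero period

**Theorem 2.** Let $S\subset\partial\Omega$ be an embedded complex curve. For $V\in T^{1,0}S$ put $\alpha_\rho(V)=H_\rho(V,N)/\overline{N\rho}$ and let $\hat\alpha_\rho=2\,\mathrm{Re}\,\alpha_\rho$, a real 1-form on $S$. Then $\hat\alpha_\rho$ is closed and its class does not depend on $\rho$. If $S$ contains a conformal annulus $\{e^{-a}<|\zeta|<e^{a}\}$ around which $\hat\alpha$ has period $P$, then every Diederich–Fornæss exponent $\eta$ satisfies
$$\frac{\eta}{1-\eta}\,|P|\le\frac{\pi^2}{a}.$$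
In particular, index $1$ implies that $\hat\alpha$ is exact on $S$.

For the annulus just described, $\theta=2\log|z|$, so $a=a_0/2$ and $|P|=4\pi b$. Every exponent then satisfies $\frac{\eta}{1-\eta}\le\frac{\pi}{2a_0b}$, and the index is less than $1$. This is where the fat construction stops working. But the restriction weakens as $a_0\to0$, which suggests shrinking the annulus to a circle. First, the proof.

**Proof.** Throughout, $\Omega$ is pseudoconvex. Let $p\in S$ and choose local holomorphic coordinates $(z,w)$ near $p$ with $S=\{w=0\}$. Since $\rho=0$ on $S$, $\rho_z=0$ and $\rho_w\neq0$ there. On a small disc write $\rho_w(z,0)=e^{g_0(z)+i\theta(z)}$ with $g_0,\theta$ real and smooth. Below, $O(|w|^2)$ denotes $w^2a_1+w\bar w\,a_2+\bar w^2a_3$ with smooth $a_j$. Its $z,\bar z$-derivatives are again of this form, and one derivative in $w$ or $\bar w$ makes it $O(|w|)$.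

**Step 1: pseudoconvexity forces $\theta$ to be harmonic.** Put $r_1=e^{-g_0(z)}\rho=2\mathrm{Re}(we^{i\theta})+O(|w|^2)$, another local defining function. By the implicit function theorem, for each $z$ and each small real $t$ of *either* sign there is a boundary point with $we^{i\theta}=it+O(t^2)$. There $r_{1,w}=e^{i\theta}+O(t)$. Differentiating $we^{i\theta}+\bar we^{-i\theta}$ in $z$ gives $i\theta_z(we^{i\theta}-\bar we^{-i\theta})=-2\theta_z\,\mathrm{Im}(we^{i\theta})$. Moreover $\partial_{\bar z}\mathrm{Im}(we^{i\theta})=\theta_{\bar z}\mathrm{Re}(we^{i\theta})=O(t^2)$ and $\partial_{\bar w}\mathrm{Im}(we^{i\theta})=-e^{-i\theta}/(2i)$. So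
$$r_{1,z}=-2\theta_zt+O(t^2),\qquad r_{1,z\bar z}=-2\theta_{z\bar z}t+O(t^2),\qquad r_{1,z\bar w}=-i\theta_ze^{-i\theta}+O(t).$$
The Levi form on $r_{1,w}\partial_z-r_{1,z}\partial_w$ is
$$|r_{1,w}|^2r_{1,z\bar z}-2\mathrm{Re}\big(r_{1,w}\overline{r_{1,z}}\,r_{1,z\bar w}\big)+|r_{1,z}|^2r_{1,w\bar w}=-2\theta_{z\bar z}t-2\mathrm{Re}\big(2i|\theta_z|^2t\big)+O(t^2)=-2\theta_{z\bar z}t+O(t^2).$$
It is $\ge0$ for both signs of $t$, so $\theta_{z\bar z}=0$.

**Step 2: a normal form, which makes $\hat\alpha$ a local differential.** As $\theta$ is harmonic on a disc, there is a holomorphic $F=\sigma+i\theta$. Use $we^{F(z)}$ as the new coordinate $w$. Then $\rho_w(z,0)$ becomes $e^{g_0+i\theta}e^{-F}=e^{g_0-\sigma}>0$, so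
$$\rho=2e^{g(z)}\mathrm{Re}\,w+O(|w|^2),\qquad g=g_0-\sigma\ \text{real}. \tag{8}$$
Since $\rho=0$ on $S$, $H_\rho(V,V)=0$ and $V\rho=0$ for $V\in T^{1,0}S$, so as in Section 2 we may use $N=\partial_w$:
$$\alpha_\rho(\partial_z)=\rho_{z\bar w}/\rho_{\bar w}=(e^g)_z/e^g=g_z .$$
Hence $\hat\alpha_\rho(2\mathrm{Re}(a\partial_z))=2\mathrm{Re}(ag_z)$, that is, $\hat\alpha_\rho=dg$ locally. So $\hat\alpha_\rho$ is closed. By (3), $\hat\alpha_{re^\psi}=\hat\alpha_r+d\psi|_S$, so the class is independent of $\rho$.

**Step 3: an exponent gives a differential inequality for $g$.** Let $\rho$ have exponent $\eta$ and put $\kappa=\eta/(1-\eta)$. Apply (1) at $(z,-t)$ with $t>0$ small, which lies in $\Omega$, and $X=\partial_z+t\beta\,\partial_w$ with $\beta\in\mathbb C$. By (8), $\rho=-2te^g+O(t^2)$, $\rho_{z\bar z}=-2t(e^g)_{z\bar z}+O(t^2)$, $\rho_{z\bar w}=e^gg_z+O(t)$, so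
$$H_\rho(X,X)=-2t(e^g)_{z\bar z}+2t\,\mathrm{Re}(\bar\beta e^gg_z)+O(t^2),\qquad X\rho=te^g(\beta-2g_z)+O(t^2).$$
Divide (1) by $te^g$, use $(e^g)_{z\bar z}=e^g(g_{z\bar z}+|g_z|^2)$, and let $t\to0$:
$$-2(g_{z\bar z}+|g_z|^2)+2\mathrm{Re}(\bar\beta g_z)+\tfrac{1-\eta}{2}|\beta-2g_z|^2\ge0 .$$
Choose $\beta=2g_z-\frac{2g_z}{1-\eta}=-2\kappa g_z$. The second term is $-4\kappa|g_z|^2$ and the third is $\frac{2}{1-\eta}|g_z|^2=2(1+\kappa)|g_z|^2$. The sum is $-2(g_{z\bar z}+\kappa|g_z|^2)\ge0$, i.e.
$$\Delta g+\kappa|\nabla g|^2\le0. \tag{9}$$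
Under a holomorphic change of the variable $z$ both terms are multiplied by the same positive factor, and only $dg=\hat\alpha_\rho$ enters. So (9) holds for every local primitive $g$ of $\hat\alpha_\rho$ in every holomorphic coordinate of $S$.

**Step 4: averaging over the annulus.** Put $\zeta=e^{x+iy}$, $|x|<a$. On the strip, $\hat\alpha_\rho=dg$ with $g(x,y+2\pi)=g(x,y)+P$, so $\nabla g$ is $2\pi$-periodic in $y$. Let $G(x)=\frac1{2\pi}\int_0^{2\pi}g\,dy$. Then $\int_0^{2\pi}g_{yy}\,dy=0$. By Cauchy–Schwarz the mean over $y$ of $g_x^2$ is at least $G'^2$, and that of $g_y^2$ is at least $(P/2\pi)^2$. Averaging (9),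
$$G''+\kappa G'^2+\kappa(P/2\pi)^2\le0 .$$
So $Y=e^{\kappa G}>0$ satisfies $Y''=\kappa Y(G''+\kappa G'^2)\le-k^2Y$ with $k=\kappa|P|/2\pi$. If $P=0$ there is nothing to prove. Otherwise, if $2a>\pi/k$, choose $[c,c+\pi/k]\subset(-a,a)$. The sine below is $\ge0$ there, and integrating by parts twice,
$$0\ge\int_c^{c+\pi/k}(Y''+k^2Y)\sin k(x-c)\,dx=\Big[Y'\sin k(x-c)-kY\cos k(x-c)\Big]_c^{c+\pi/k}=k\big(Y(c)+Y(c+\pi/k)\big)>0,$$
a contradiction. So $2ak\le\pi$, i.e. $\kappa|P|\le\pi^2/a$.

**Step 5: index $1$ gives exactness.** Take a smooth simple closed curve in $S$. As $S$ is oriented, it has a neighborhood diffeomorphic to $S^1\times(-1,1)$. By uniformization this doubly connected Riemann surface is biholomorphic to $\{R_1<|\zeta|<R_2\}$ with $0\le R_1<R_2\le\infty$. After scaling $\zeta$ it contains some $\{e^{-a}<|\zeta|<e^a\}$, $a>0$, whose core is homotopic to the curve up to orientation. Steps 1–4 with exponents $\eta\to1$, so $\kappa\to\infty$, give $P=0$. For a general closed curve, perturb it within its homotopy class to have finitely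 many transverse double points; the integral of the closed form does not change. Following the curve, cut off a loop the first time it returns to a visited point. That loop is simple; round its finitely many corners inside small discs, which does not change the integral. After finitely many cuts the whole integral is a sum of integrals over simple closed curves, hence $0$. So all periods vanish and $\hat\alpha$ is exact. $\square$

## 5. The index as an inequality on the Levi-flat set

Step 4 used the width of the annulus. If $\Sigma$ is only a circle there is no width, but we then need a tool proving that a number *is* an exponent. Criteria of the following kind are due to B. Liu; here is the full proof. Fix a defining function $r$, with its $L,N,\alpha$, and let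
$$\hat A=-\frac{\nu\big(H_r(L,L)\big)}{\nu(r)}\quad\text{on }\partial\Omega,$$
with $\nu$ the outward unit normal. The quantity $\hat A$ measures how the Hessian in the direction $L$ changes as one moves inside.

**Theorem 3.** Let $\Omega\subset\mathbb C^2$ be smooth, bounded and pseudoconvex. For $0<\eta<1$ put $\kappa=\eta/(1-\eta)$ and
$$E_\eta(\psi)=\hat A-|\alpha|^2-H_\psi(L,L)-\kappa\,|\alpha+L\psi|^2 .$$
(a) If $E_\eta(\psi)>0$ on $\Sigma$ for some smooth $\psi$ defined near $\Sigma$, then $\eta$ is a Diederich–Fornæss exponent.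
(b) If $re^\psi$ has exponent $\eta$, then $E_\eta(\psi)\ge0$ on $\Sigma$.
(c) The index is the supremum of those $\eta$ for which some $\psi$ has $E_\eta(\psi)>0$ on $\Sigma$. In particular, it is $1$ iff for every $\kappa>0$ there is $\psi$ with $\hat A-|\alpha|^2-H_\psi(L,L)>\kappa|\alpha+L\psi|^2$ on $\Sigma$.

**Proof.** **Step 1: the form to test, in the frame $L,N$.** Let $\rho=re^\psi$ near $\partial\Omega$ and $u=-\log(-\rho)=-\log(-r)-\psi$. Since $-(-\rho)^\eta=-e^{-\eta u}$,
$$\partial\bar\partial\big(-(-\rho)^\eta\big)=\eta e^{-\eta u}\big(\partial\bar\partial u-\eta\,\partial u\wedge\bar\partial u\big),$$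
so plurisubharmonicity means that $Q(X,Y)=H_u(X,Y)-\eta\,(Xu)\overline{(Yu)}$ is positive semidefinite. We have
$$H_u(X,Y)=\frac{H_r(X,Y)}{-r}+\frac{(Xr)\overline{(Yr)}}{r^2}-H_\psi(X,Y),\qquad Lu=-L\psi,\qquad Nu=\frac{|\partial r|^2}{-r}-N\psi .$$
Extend $\alpha=H_r(L,N)/|\partial r|^2$ to a neighborhood of $\partial\Omega$ by the same formula. Then
$$\begin{aligned}
Q(L,L)&=\frac{H_r(L,L)}{-r}-H_\psi(L,L)-\eta|L\psi|^2,\\
Q(L,N)&=\frac{|\partial r|^2(\alpha+\eta L\psi)}{-r}-H_\psi(L,N)-\eta\,L\psi\,\overline{N\psi},\\
Q(N,N)&=(1-\eta)\frac{|\partial r|^4}{r^2}+O(1/|r|).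
\end{aligned}$$

**Step 2: limits at the boundary.** Let $q=p-s\nu(p)$ with $p\in\partial\Omega$, $s>0$ small. Then $-r(q)=s\,\nu(r)(p)+O(s^2)$. Multiply numerator and denominator of $|Q(L,N)|^2/Q(N,N)$ by $r^2$; uniformly in $p$,
$$\frac{|Q(L,N)|^2}{Q(N,N)}(q)=\frac{|\alpha+\eta L\psi|^2}{1-\eta}(p)+O(s),\qquad\frac{H_r(L,L)(q)}{-r(q)}\ge\hat A(p)+O(s). \tag{10}$$
The second holds because $H_r(L,L)(q)=H_r(L,L)(p)-s\,\nu(H_r(L,L))(p)+O(s^2)$ and $H_r(L,L)(p)\ge0$. For $p\in\Sigma$ it is an equality up to $O(s)$.

**Step 3: the algebra that produces $E_\eta$.** Put $f=\alpha+L\psi$, so that $L\psi=f-\alpha$ and $\alpha+\eta L\psi=(1-\eta)\alpha+\eta f$. Then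
$$\eta|L\psi|^2+\frac{|\alpha+\eta L\psi|^2}{1-\eta}=\eta|f-\alpha|^2+(1-\eta)|\alpha|^2+2\eta\,\mathrm{Re}(\alpha\bar f)+\frac{\eta^2}{1-\eta}|f|^2=|\alpha|^2+\kappa|f|^2, \tag{11}$$
since $\eta|f-\alpha|^2=\eta|f|^2-2\eta\,\mathrm{Re}(\alpha\bar f)+\eta|\alpha|^2$ and $\eta+\frac{\eta^2}{1-\eta}=\kappa$. Hence
$$E_\eta(\psi)=\hat A-H_\psi(L,L)-\eta|L\psi|^2-\frac{|\alpha+\eta L\psi|^2}{1-\eta}. \tag{12}$$

**Step 4: part (b).** If $re^\psi$ has exponent $\eta$, then $Q\ge0$ in $\Omega$ near $\partial\Omega$. As $Q(N,N)>0$ for small $s$, $Q(L,L)\ge|Q(L,N)|^2/Q(N,N)$. At $p\in\Sigma$ let $s\to0$, using (10) with equality and (12): $E_\eta(\psi)(p)\ge0$.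

**Step 5: part (a) near the boundary.** Extend $\psi$ by a cutoff equal to $1$ near $\Sigma$; it changes only away from $\Sigma$. By (12), $E_\eta(\psi)$ is a continuous function on $\partial\Omega$, positive on the compact set $\Sigma$, hence $\ge2c_0>0$ on a neighborhood $V$ of $\Sigma$ in $\partial\Omega$. For $p\in V$, (10) gives at $q$
$$Q(L,L)-\frac{|Q(L,N)|^2}{Q(N,N)}\ \ge\ E_\eta(\psi)(p)-O(s)\ \ge\ 2c_0-O(s)>0$$
for small $s$. For $p\in\partial\Omega\setminus V$, compactness gives $H_r(L,L)(p)\ge c'>0$. So $Q(L,L)(q)\ge c''/s-O(1)$ with $c''>0$, while $|Q(L,N)|^2/Q(N,N)=O(1)$. Together with $Q(N,N)>0$ this gives $Q>0$ on $\{q\in\Omega:\mathrm{dist}(q,\partial\Omega)<s_0\}$ for some $s_0>0$, and $v=-(-\rho)^\eta$ is plurisubharmonic there.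

**Step 6: part (a) on all of $\Omega$.** We glue $v$ to a plurisubharmonic function that lives inside. Let $0<s_1<s_2<s_0$ and let $m>0$ be the minimum of $(-\rho)^\eta$ on the shell $\{s_1\le\mathrm{dist}(\cdot,\partial\Omega)\le s_2\}$. Let $|z|<R$ on $\overline\Omega$, where $|z|^2=|z_1|^2+|z_2|^2$, and
$$\beta=\delta(|z|^2-R^2)-c,\qquad c,\delta>0,\quad \delta R^2+c<m/2 .$$
So $-m/2<\beta\le-c$. Let $0<\tau<\min(c/2,m/2)$, and let $\chi$ be smooth, convex, even, $|\chi'|\le1$, $\chi(t)=|t|$ for $|t|\ge\tau$ (a mollified absolute value). Put $M(x,y)=\frac12(x+y+\chi(x-y))$. This is convex, and nondecreasing in each variable since $|\chi'|\le1$; so $M$ of two plurisubharmonic functions is plurisubharmonic. Moreover $M(x,y)=\max(x,y)$ when $|x-y|\ge\tau$.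

On the shell, $v\le-m<\beta-\tau$, so $M(v,\beta)=\beta$ there. Hence
$$\tilde v=M(v,\beta)\ \text{ for }\mathrm{dist}\le s_2,\qquad\tilde v=\beta\ \text{ for }\mathrm{dist}\ge s_1$$
is well defined, smooth and plurisubharmonic on $\Omega$. Near $\partial\Omega$, $v\to0$, so $v>-c+\tau\ge\beta+\tau$ and $\tilde v=v$. Also $\tilde v<0$. This is clear where $\tilde v=\max(v,\beta)$ or $\tilde v=\beta$. Where $|v-\beta|<\tau$, we have $\chi\le\tau$, so $\tilde v\le\max(v,\beta)+\frac\tau2\le-c+\frac32\tau<0$. So $\tilde\rho=-(-\tilde v)^{1/\eta}$ is smooth and negative on $\Omega$ and equals $\rho$ near $\partial\Omega$. It is a smooth defining function, and $-(-\tilde\rho)^\eta=\tilde v$ is plurisubharmonic. Thus $\eta$ is an exponent.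

**Step 7: part (c).** By (a) the index is at least the supremum. Conversely let $\eta'$ be less than the index. Choose an exponent $\eta>\eta'$, with its $\psi$, and let $\kappa'<\kappa$ correspond to $\eta',\eta$. We turn "$\ge0$" into "$>0$" by spending the difference. Define $\sigma>0$ by $(1+\sigma)\kappa'=\kappa$, and put $\psi'=\psi-\varepsilon|z|^2$, $\ell=L|z|^2$, $f=\alpha+L\psi$. Since $|f-\varepsilon\ell|^2\le(1+\sigma)|f|^2+(1+\sigma^{-1})\varepsilon^2|\ell|^2$ and $H_{|z|^2}(L,L)=|L|^2$,
$$E_{\eta'}(\psi')\ge E_\eta(\psi)+\varepsilon|L|^2-\kappa'(1+\sigma^{-1})\varepsilon^2|\ell|^2\quad\text{on }\Sigma .$$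
The first term is $\ge0$ by (b), and $|L|$ is bounded below on $\partial\Omega$. So the right side is positive for small $\varepsilon$. Finally, for fixed $\psi$, $E_\eta(\psi)$ does not increase with $\eta$, so the admissible $\eta$ form an interval starting at $0$. Its supremum is $1$ iff every $\eta<1$, i.e. every $\kappa>0$, is admissible. $\square$

## 6. The Hessian transverse to the circle

One might try to prove the converse of Krantz–Liu–Peloso from Theorem 3(c): index $1$ gives $\psi_\kappa$ with
$$\kappa\,|\alpha+L\psi_\kappa|^2<\hat A-|\alpha|^2-H_{\psi_\kappa}(L,L)\quad\text{on }\Sigma .$$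
If $-H_{\psi_\kappa}(L,L)$ were bounded above on $\Sigma$ independently of $\kappa$, then $\alpha+L\psi_\kappa\to0$ uniformly on $\Sigma$ as $\kappa\to\infty$, and KLP would at least hold approximately. Nothing provides such a bound, and this is the point to exploit. With $x=2\mathrm{Re}\,L$, $H_\psi(L,L)$ is a quarter of the sum of the second derivatives of $\psi$ in the directions $x$ and $Jx$. On a complex curve in $\Sigma$ both directions are tangent, so $\psi|_S$ determines both $L\psi$ and $H_\psi(L,L)$, up to first-order corrections for the curvature of $S$. On a complex-tangential *circle*, one of the two directions is transverse. There the second derivative can be made as negative as we like while all first derivatives stay zero.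

**Proof of Theorem 1.** **Shape.** With $\lambda(\theta)=\theta^4$, which is convex with $\lambda=\lambda''=0$ only at $\theta=0$, Proposition 3 shows that $\Omega_b$ is a bounded pseudoconvex domain with boundary $\{r=0\}$, real-analytic since $r$ is real-analytic with $dr\neq0$ there, and $\Sigma=\gamma=\{|z|=1,w=0\}$.

**Type.** In the coordinates of Proposition 3, take the point $\zeta_0=it_0$, $\omega=0$. A regular holomorphic curve through it with nonzero $\zeta$-velocity can be written $\zeta=\zeta_0+x$, $\omega=F(x)$, $F(0)=0$. On it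
$$r'=2\mathrm{Re}\,F(x)+|F(x)|^2e^{-2bt}+16(\mathrm{Re}\,x)^4e^{2bt},\qquad t=t_0+\mathrm{Im}\,x .$$
If $F$ vanishes to order $k\le3$, the order of contact is $k$. If $F$ vanishes to order at least $4$, with $x^4$-coefficient $F_4$, the lowest part is $2\mathrm{Re}(F_4x^4)+16e^{2bt_0}(\mathrm{Re}\,x)^4$, which is not identically $0$ because $(\mathrm{Re}\,x)^4$ is not harmonic; the order is exactly $4$. The remaining regular curves have velocity in the direction $\partial_\omega$, where $r'_\omega=1$, and contact of order $1$. So the type is $4$.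

**Index.** On $\gamma$: $L=\partial_z$, $N=\partial_w$, $|\partial r|=1$, $\alpha=ib/z$, $|\alpha|=b$. Next we compute $\hat A$. As $r_w=1$ and $r_z=0$ on $\gamma$, $\nu=\partial/\partial(\mathrm{Re}\,w)$ and $\nu(r)=2$. At $(z,u)$ with $|z|=1$ and $u$ real and small, $\theta=0$ gives $r_w=1+u$, $r_z=u\big(-\frac{ib}z+\frac{ib}z\big)=0$ and, since $\theta_{z\bar z}=0$, $r_{z\bar z}=2u\cdot(-b^2)\theta_z\theta_{\bar z}=-2b^2u$. So $H_r(L,L)=-2b^2u(1+u)^2$, $\nu(H_r(L,L))=-2b^2$ on $\gamma$, and $\hat A=b^2$. Now let
$$\psi=-M(\log|z|^2)^2=-M\theta^2 .$$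
On $\gamma$, $d\psi=0$ and $H_\psi(L,L)=\psi_{z\bar z}=-2M\theta_z\theta_{\bar z}=-2M$. Hence on $\Sigma=\gamma$
$$E_\eta(\psi)=\hat A-b^2+2M-\kappa b^2=2M-\kappa b^2 ,$$
which is positive for $M>\kappa b^2/2$. By Theorem 3(a) every $\eta<1$ is an exponent, so the index is $1$.

**No good defining function.** This is Proposition 4. $\square$

So the converse of the Krantz–Liu–Peloso theorem is false: KLP is sufficient for index $1$ but not equivalent to it. In $\Omega_b$ the blow-up of $-H_\psi(L,L)$ is forced: for every $\psi$, Proposition 4 applied to $re^\psi$ gives a point of $\gamma$ with $|\alpha+L\psi|\ge b$, and there $E_\eta(\psi)>0$ requires $-H_\psi(L,L)>\kappa b^2$.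

## 7. Points, arcs, closed curves and complex surfaces

The same two mechanisms, periods against transverse concavity, decide the question for the whole class of Section 2.

**Theorem 4.** Suppose $\Sigma$ is a finite disjoint union of components, each of which is (p) a point, (a) a smooth embedded compact arc, (c) a smooth embedded closed curve, or (s) a compact connected smooth embedded surface with boundary all of whose tangent planes are complex lines. Then:

- the index is $1$ iff $\hat\alpha$ is exact on every component of kind (s);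
- KLP holds iff, in addition, $\oint_c\hat\alpha=0$ for every component $c$ of kind (c) that is everywhere complex tangential.

So within this class the converse of Krantz–Liu–Peloso fails exactly when the index is $1$ and some complex-tangential closed curve in $\Sigma$ has nonzero period; it holds whenever there are no such curves. Here "curve in $\Sigma$" means a component of kind (c).

**Proof.** The second bullet is Proposition 2, and the last statement follows from the two bullets. We prove the first. Near a point of its interior, a surface $S$ of kind (s) is a graph $w=f(z)$ over its tangent line; its tangent planes being complex, $df$ is complex linear, so $f$ is holomorphic. Thus the interior of $S$ is an embedded complex curve and Theorem 2 applies to it.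

**Step 1: index $1$ implies exactness.** By Theorem 2, $\hat\alpha$ is exact on the interior of each $S$. It is smooth up to $\partial S$ and closed, and $S$ deformation retracts into its interior. So all its periods on $S$ vanish, and it is exact on $S$.

**Step 2: normalize $r$ along the surfaces.** Conversely let $\hat\alpha$ be exact on each $S$. Choose $\psi_0\in C^\infty(S)$ with $d\psi_0=-\hat\alpha$ on each $S$, extend it smoothly to a neighborhood, cut off, and replace $r$ by $re^{\psi_0}$. By (3), $\hat\alpha=0$ on $S$, i.e. $\alpha=0$ on $S$. From now on $\alpha,\hat A,L$ refer to the new $r$; Theorem 3 holds for any fixed $r$.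

**Step 3: $\hat A=0$ on each surface.** At an interior point of $S$ use (8) for $r$. Now $dg=\hat\alpha=0$, so $g$ is locally constant, and $r=2e^g\mathrm{Re}\,w+O(|w|^2)$ gives $r_z=O(|w|^2)$ and $r_{z\bar z}=O(|w|^2)$. Since $L$ and $\partial_z-\frac{r_z}{r_w}\partial_w$ both span the kernel of $\partial r$, $L=c_1\big(\partial_z-\frac{r_z}{r_w}\partial_w\big)$ with $c_1$ smooth, and
$$H_r(L,L)=|c_1|^2\Big(r_{z\bar z}-2\mathrm{Re}\Big(\overline{\tfrac{r_z}{r_w}}\,r_{z\bar w}\Big)+\Big|\tfrac{r_z}{r_w}\Big|^2r_{w\bar w}\Big)=O(|w|^2).$$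
This is quadratic in the distance to $S$, so $\nu(H_r(L,L))=0$ and $\hat A=0$ at interior points. At $\partial S$ use continuity of $\hat A$.

**Step 4: positivity on the surfaces.** Fix $\eta<1$. Near each (s)-component put $\psi=-\varepsilon|z|^2$. On $S$, $E_\eta(\psi)=\varepsilon|L|^2-\kappa\varepsilon^2\big|L|z|^2\big|^2>0$ for small $\varepsilon$, by compactness.

**Step 5: positivity on points and curves.** Near a component $\gamma$ of kind (p), (a) or (c) put $\psi=-Md^2$, with $d$ the Euclidean distance to $\gamma$; for an arc, the distance to a slightly longer embedded arc. Then $d^2$ is smooth near $\gamma$. On $\gamma$ its gradient vanishes and its real Hessian is $D^2(d^2)(x,x)=2|\Pi x|^2$, with $\Pi$ the orthogonal projection onto the normal space of $\gamma$. Let $x=2\mathrm{Re}\,L$. In the Euclidean metric, where $2\mathrm{Re}\,\partial_{z_j}$ is a unit vector, $|x|=|L|$. For curves with unit tangent $T_\gamma$,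
$$H_{d^2}(L,L)=\tfrac14\big(D^2(d^2)(x,x)+D^2(d^2)(Jx,Jx)\big)=\tfrac12\big(2|x|^2-\langle x,T_\gamma\rangle^2-\langle Jx,T_\gamma\rangle^2\big)\ge\tfrac12|L|^2,$$
because $x\perp Jx$ and $|Jx|=|x|$, so the two squared inner products sum to at most $|x|^2$. For points, $\Pi$ is the identity and $H_{d^2}(L,L)=|L|^2$. As $L\psi=0$ on $\gamma$,
$$E_\eta(\psi)\ge\hat A-(1+\kappa)|\alpha|^2+\tfrac M2|L|^2>0\quad\text{on }\gamma$$
for $M$ large.

The components being disjoint, these choices define one smooth $\psi$ near $\Sigma$ with $E_\eta(\psi)>0$ on $\Sigma$. By Theorem 3(a), $\eta$ is an exponent. As $\eta<1$ was arbitrary, the index is $1$. $\square$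

For $\Omega_b$, $\Sigma$ is one complex-tangential circle and (7) gives $\oint_\gamma\hat\alpha=-4\pi b\ne0$. So Theorem 4 returns index $1$ and the failure of KLP, in agreement with Theorem 1. For the domain of Section 3 whose Levi-flat set is a closed annulus, the same period $-4\pi b$ sits on a component of kind (s), and there index $1$ fails as well.
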